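# Four unimodular phases and an exact semidefinite lifting of order two

Throughout, $T=\{z\in\mathbb C:|z|=1\}$, $\mathcal H^n$ is the real vector space of $n\times n$ complex Hermitian matrices, $X\succeq0$ means positive semidefinite (PSD), and inner products are conjugate-linear in the first argument, so $\langle a,b\rangle=a^*b$ on $\mathbb C^m$.

## 1. Three phases: positivity and unit diagonal suffice

Take $n$ complex numbers $x_1,\dots,x_n$ of modulus one and record only their relative phases $x_i\bar x_j$. These are the entries of the rank-one matrix $xx^*$. Which matrices are mixtures of such matrices? The set in question is the **complex cut polytope** (for $m=\infty$)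
$$\mathcal C^n_\infty=\operatorname{conv}\{xx^*:x\in\mathbb C^n,\ |x_i|=1\text{ for all }i\}\subseteq\mathcal H^n .$$
Every element of it is PSD with ones on the diagonal, so it lies in the **complex elliptope**
$$\mathcal E^n_\infty=\{X\in\mathcal H^n:X\succeq0,\ X_{ii}=1\text{ for all }i\}.$$
Both sets are convex and compact. The elliptope is easy to test for membership, and the cut polytope is the one we want.

For $n=2$ they agree. A member of $\mathcal E^2_\infty$ has off-diagonal entry $a=X_{12}$ with $|a|\le1$. Such an $a$ is a convex combination of two points $a_1,a_2\in T$, and $a_s\in T$ is the $(1,2)$ entry of $xx^*$ for $x=(1,\bar a_s)$.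

For $n=3$ they still agree; this is known (Christensen–Vesterstrøm 1979, Li–Tam 1994).

**Proposition 1.** $\mathcal C^3_\infty=\mathcal E^3_\infty$.

**Proof.** Let $X\in\mathcal E^n_\infty$ be an extreme point of rank $r$, and write $X=B^*B$ with $B$ of size $r\times n$ and rank $r$, with columns $b_1,\dots,b_n$. The Hermitian $r\times r$ matrices $Z$ form a real space of dimension $r^2$, and the conditions $b_i^*Zb_i=0$ ($i=1,\dots,n$) are $n$ real linear equations. If $r^2>n$, they have a solution $Z\ne0$. For small $\varepsilon>0$ the matrices $B^*(I\pm\varepsilon Z)B$ are PSD, and their diagonal entries are $b_i^*b_i\pm\varepsilon b_i^*Zb_i=1$. They differ from $X$, because $B$ has full row rank and so $B^*ZB=0$ would force $Z=0$. Thus $X$ is the midpoint of two other points of $\mathcal E^n_\infty$, a contradiction. Hence $r^2\le n$.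

For $n=3$ this gives $r=1$, so $X=b^*b$ with a row $b$ whose entries have modulus one, that is, $X=xx^*$ with $x=b^*\in T^3$. A compact convex set in finite dimension is the convex hull of its extreme points, so $\mathcal E^3_\infty\subseteq\mathcal C^3_\infty$. $\square$

What changes for four phases? The inequality $r^2\le n$ now permits $r=2$.

## 2. Four phases: a rank-two matrix that is not a mixture

When $n=4$ and $r=2$, the proof above asks for a nonzero $Z$ in a $4$-dimensional space subject to $4$ equations. If the matrices $b_ib_i^*$ span the $2\times 2$ Hermitian matrices, there is none, and the argument stops. The following example shows that the statement itself fails. Put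
$$u_1=\begin{pmatrix}1\\0\end{pmatrix},\quad u_2=\begin{pmatrix}0\\1\end{pmatrix},\quad u_3=\tfrac1{\sqrt2}\begin{pmatrix}1\\1\end{pmatrix},\quad u_4=\tfrac1{\sqrt2}\begin{pmatrix}1\\i\end{pmatrix},\qquad B=[u_1\,u_2\,u_3\,u_4],$$
$$X=B^*B=\begin{pmatrix}1&0&\tfrac1{\sqrt2}&\tfrac1{\sqrt2}\\0&1&\tfrac1{\sqrt2}&\tfrac i{\sqrt2}\\ \tfrac1{\sqrt2}&\tfrac1{\sqrt2}&1&\tfrac{1+i}2\\ \tfrac1{\sqrt2}&\tfrac{-i}{\sqrt2}&\tfrac{1-i}2&1\end{pmatrix}\in\mathcal E^4_\infty. \tag{1}$$

**Proposition 2.** $X\notin\mathcal C^4_\infty$. Hence $\mathcal C^4_\infty\neq\mathcal E^4_\infty$.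

**Proof.** Suppose $X=\sum_s\lambda_sx_sx_s^*$ with $\lambda_s>0$ and $x_s\in T^4$. If $Xc=0$, then $\sum_s\lambda_s|x_s^*c|^2=0$; so each $x_s$ is orthogonal to $\ker X$ and lies in the range of $X$, which is the range of $B^*$. So some $x\in T^4$ has the form $x_i=u_i^*c$ with $c\in\mathbb C^2$:
$$x=\Big(c_1,\ c_2,\ \tfrac{c_1+c_2}{\sqrt2},\ \tfrac{c_1-ic_2}{\sqrt2}\Big).$$
From $|c_1|=|c_2|=1$ we get $|x_3|^2=1+\mathrm{Re}(\bar c_1c_2)$ and $|x_4|^2=1+\mathrm{Re}(-i\bar c_1c_2)=1+\mathrm{Im}(\bar c_1c_2)$. Both must be $1$, so $\bar c_1c_2=0$, which contradicts $|c_1|=|c_2|=1$. $\square$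

So more constraints are needed. The elliptope uses only the "moments" $x_i\bar x_j$. The next idea is to introduce unknowns for the moments of the degree-two monomials $x_ix_j$.

**Definition (second lifting).** Let $\Lambda=\{\alpha\in\mathbb N^4:\alpha_1+\alpha_2+\alpha_3+\alpha_4=2\}$ (10 elements) and let $e_1,\dots,e_4$ be the unit vectors of $\mathbb Z^4$. The set $\mathcal L^4_\infty$ consists of all $X\in\mathcal H^4$ for which there are complex numbers $(y_\gamma)_{\gamma\in\Lambda-\Lambda}$ such that the $\Lambda\times\Lambda$ matrix $M$ with $M_{\alpha,\beta}=y_{\beta-\alpha}$ is Hermitian PSD, $y_0=1$, and $X_{ij}=y_{e_i-e_j}$ for all $i,j$.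

For example, if $X=xx^*$ with $x\in T^4$, take $y_\gamma=x^\gamma=\prod_ix_i^{\gamma_i}$. Then $M_{\alpha,\beta}=\overline{x^\alpha}x^\beta$, so $M=ww^*$ with $w_\alpha=\overline{x^\alpha}$. Since $\mathcal L^4_\infty$ is convex, $\mathcal C^4_\infty\subseteq\mathcal L^4_\infty$. Moreover the principal submatrix of $M$ with index set $\{e_i+e_4:i=1,\dots,4\}$ has entries $y_{e_j-e_i}=X_{ji}$, so it is $X^T$, and $X\succeq0$. Thus
$$\mathcal C^4_\infty\subseteq\mathcal L^4_\infty\subseteq\mathcal E^4_\infty .$$
The conjecture, from L. Sinjorgo, R. Sotirov and M. F. Anjos, "Cuts and semidefinite liftings for the complex cut polytope", arXiv:2402.04731 (2024), is that the first inclusion is an equality. We shall prove that it is.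

**The lifting against the matrix (1), by hand.** A PSD matrix is a Gram matrix. So if $M\succeq0$, there are vectors $u_\beta$ with $\langle u_\alpha,u_\beta\rangle=y_{\beta-\alpha}$. Write $\epsilon_i=u_{e_i+e_4}$ and $\epsilon_i'=u_{e_i+e_3}$ for $i\in\{1,2,4\}$. Then $\langle\epsilon_i,\epsilon_j\rangle=\langle\epsilon'_i,\epsilon'_j\rangle=y_{e_j-e_i}=X_{ji}$, also $\langle\epsilon_i,\epsilon_4'\rangle=y_{e_3-e_i}=X_{3i}$, and $\langle\epsilon_i,\epsilon'_i\rangle=y_{e_3-e_4}=X_{34}$. Suppose $X$ from (1) were in $\mathcal L^4_\infty$.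

Here $\epsilon_1,\epsilon_2$ are orthonormal. The inner products $\langle\epsilon_1,\epsilon_4\rangle=\frac1{\sqrt2}$ and $\langle\epsilon_2,\epsilon_4\rangle=\frac{-i}{\sqrt2}$ have squared moduli summing to $1=\|\epsilon_4\|^2$. So $\epsilon_4=(\epsilon_1-i\epsilon_2)/\sqrt2$, and for the same reason $\epsilon_4'=(\epsilon_1'-i\epsilon_2')/\sqrt2$. Also $\langle\epsilon_1,\epsilon_4'\rangle=\langle\epsilon_2,\epsilon_4'\rangle=\frac1{\sqrt2}$ gives $\epsilon_4'=(\epsilon_1+\epsilon_2)/\sqrt2$. Hence $\epsilon'_1-i\epsilon_2'=\epsilon_1+\epsilon_2$. Pair this with $\epsilon_1$ and with $\epsilon_2$, using $\langle\epsilon_i,\epsilon_i'\rangle=\frac{1+i}2$: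
$$\langle\epsilon_1,\epsilon_2'\rangle=-i\Big(\tfrac{1+i}2-1\Big)=\tfrac{1+i}2,\qquad\langle\epsilon_2,\epsilon_1'\rangle=1+i\,\tfrac{1+i}2=\tfrac{1+i}2 .$$
So both unit vectors $\epsilon_1'$ and $\epsilon_2'$ have components $\frac{1+i}2,\frac{1+i}2$ along $\epsilon_1,\epsilon_2$. These already account for length $1$, so $\epsilon_1'=\epsilon_2'$. But $\langle\epsilon_1',\epsilon_2'\rangle=X_{21}=0$, a contradiction. The lifting rejects $X$, and we used only six of the ten vectors.

## 3. Six monomials: the theorems

Let $I=\{1,2,4\}$ and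
$$S=\{e_i+e_l:\ i\in I,\ l\in\{3,4\}\}\subset\Lambda ,$$
six elements. Every $e_i-e_j$ with $i,j\in\{1,2,3,4\}$ lies in $S-S$: for $i,j\in I$ use $(e_i+e_4)-(e_j+e_4)$; for $i\in I$, $e_i-e_3=(e_i+e_4)-(e_4+e_3)$; and $S-S$ is symmetric. Let $\mathcal K$ be the set of $X\in\mathcal H^4$ for which there are $(y_\gamma)_{\gamma\in S-S}$ with $M_S=(y_{\beta-\alpha})_{\alpha,\beta\in S}$ Hermitian PSD, $y_0=1$ and $X_{ij}=y_{e_i-e_j}$. As $M_S$ is a principal submatrix of $M$,
$$\mathcal C^4_\infty\subseteq\mathcal L^4_\infty\subseteq\mathcal K .$$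

**Theorem 3.** $\mathcal K=\mathcal L^4_\infty=\mathcal C^4_\infty$.

The dual statement is about sums of squares. Let $\mathcal T_1$ be the $3$-dimensional real space of functions $c+2\,\mathrm{Re}(bv)$ on $T$, with $c\in\mathbb R$ and $b\in\mathbb C$.

**Theorem 4.** Let $Q\in\mathcal H^4$ and $f(x)=x^*Qx$. If $f\ge0$ on $T^4$, then $f=\sum_{k=1}^3|p_k|^2$ on $T^4$ with $p_k\in\operatorname{span}\{x^\beta:\beta\in S\}$. Equivalently, there are $d_1,d_2\in\mathcal T_1$ with
$$\begin{pmatrix}d_1(v)&Q_{12}&Q_{14}+Q_{13}v\\ *&d_2(v)&Q_{24}+Q_{23}v\\ *&*&\operatorname{tr}Q+2\mathrm{Re}(Q_{43}v)-d_1(v)-d_2(v)\end{pmatrix}\succeq0\quad\text{for all }v\in T. \tag{2}$$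
The number $3$ is best possible: sums of two such squares form a nowhere dense subset of the cone of nonnegative $f$. Moreover the first-order relaxation is not exact, $\mathcal C^4_\infty\ne\mathcal E^4_\infty$, so order $2$ is the smallest exact order.

The last sentence is Proposition 2: at order one the index set is $\{e_1,\dots,e_4\}$, the matrix $(y_{e_j-e_i})$ is $X^T$, and the relaxation is the elliptope.

**Corollary 5.** $X\in\mathcal C^4_\infty$ if and only if $X\in\mathcal H^4$ has unit diagonal and there are $s,s',r_1,r_2\in\mathbb C$ with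
$$\begin{pmatrix}A&B\\B^*&A\end{pmatrix}\succeq0,\quad A=\begin{pmatrix}1&X_{21}&X_{41}\\X_{12}&1&X_{42}\\X_{14}&X_{24}&1\end{pmatrix},\quad B=\begin{pmatrix}X_{34}&s&X_{31}\\s'&X_{34}&X_{32}\\r_1&r_2&X_{34}\end{pmatrix}. \tag{3}$$

**Proof of Corollary 5 from Theorem 3.** Order $S$ as $e_1+e_4,\ e_2+e_4,\ 2e_4,\ e_1+e_3,\ e_2+e_3,\ e_3+e_4$. The diagonal blocks of $M_S$ have entries $y_{e_j-e_i}=X_{ji}$ ($i,j\in I$), which is $A$. The upper right block has entries $y_{e_j-e_i+e_3-e_4}$. For $i=j$ this is $y_{e_3-e_4}=X_{34}$; for $j=4$ and $i=1,2$ it is $y_{e_3-e_i}=X_{3i}$. The remaining four exponents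
$$e_2-e_1+e_3-e_4,\quad e_1-e_2+e_3-e_4,\quad e_1+e_3-2e_4,\quad e_2+e_3-2e_4$$
are distinct, are not negatives of each other, and are not of the form $e_i-e_j$. So their moments are free: call them $s,s',r_1,r_2$. Hence (3) says exactly that $X\in\mathcal K$. $\square$

We shall use these elementary facts about $\mathcal T_1$.

**Lemma 6.** (a) If $q$ is a polynomial of degree $\le1$, then $|q(v)|^2=|vq(v)|^2$ on $T$ is in $\mathcal T_1$. (b) A nonzero element of $\mathcal T_1$ has at most two zeros on $T$. (c) For at most three distinct points of $T$ there is $g\in\mathcal T_1$ with arbitrarily prescribed real values there.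

**Proof.** (a) $|a+bv|^2=|a|^2+|b|^2+2\mathrm{Re}(\bar abv)$. (b) On $T$, $v\cdot(c+bv+\bar b\bar v)=bv^2+cv+\bar b$ is a nonzero polynomial of degree $\le2$. (c) Enlarge to exactly three points. Evaluation $\mathcal T_1\to\mathbb R^3$ is injective by (b), hence bijective. $\square$

## 4. A sum-of-squares certificate at the optimum

**Step 1: reduction to one equation.** The purpose is to replace equality of convex sets by the existence of a point of $T^4$. The set of admissible $M_S$ is closed and convex, and it is bounded because a PSD matrix with unit diagonal has entries of modulus at most $1$. So its linear image $\mathcal K$ is convex and compact. Fix $Q\in\mathcal H^4$, let $f(x)=x^*Qx=\operatorname{tr}(Qxx^*)$, and put $t=\min_{X\in\mathcal K}\operatorname{tr}(QX)$, attained at $X^\star$ with moments $y$. We shall show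
$$\text{there is } z\in T^4\text{ with } f(z)=t. \tag{4}$$
This suffices. The minimum of $\operatorname{tr}(QX)$ over $\mathcal C^4_\infty$ is at least $t$, since $\mathcal C^4_\infty\subseteq\mathcal K$; by (4) it is at most $t$. So the compact convex sets $\mathcal C^4_\infty$ and $\mathcal K$ have the same support function and coincide, which is Theorem 3.

**Step 2: the cone of squares is closed.** This is needed for a separation argument. Let $\mathcal P$ be the real space of real-valued trigonometric polynomials on $T^4$ with exponents in $S-S$; it contains $f$ and the constants. Let $\Sigma\subset\mathcal P$ be the cone of sums $\sum_k|p_k|^2$ with $p_k\in\operatorname{span}\{x^\beta\}_{\beta\in S}$. Expanding, $\Sigma$ is the image of the PSD $6\times6$ matrices $G$ under the linear map $G\mapsto\sum_{\alpha,\beta\in S}G_{\alpha\beta}\overline{x^\alpha}x^\beta$, and the mean of the image over $T^4$ is $\operatorname{tr}G$. So $\Sigma$ is the cone generated by the image of $\{G\succeq0,\operatorname{tr}G=1\}$. That image is compact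 and convex, and it does not contain $0$ since its members have mean $1$. Hence $\Sigma$ is closed. Since a PSD $6\times 6$ matrix is a sum of six rank-one ones, six squares always suffice.

**Lemma 7.** $f-t\in\Sigma$.

**Proof.** Otherwise there is a real linear $\ell$ on $\mathcal P$ with $\ell\ge0$ on $\Sigma$ and $\ell(f-t)<0$. Since $1=|x_4^2|^2\in\Sigma$, $\ell(1)\ge0$. Adding a small positive multiple of the mean (which is $\ge0$ on $\Sigma$ and equals $1$ at $1$) keeps both inequalities and makes $\ell(1)>0$; rescale to $\ell(1)=1$. Extend $\ell$ complex-linearly and set $y'_\gamma=\ell(x^\gamma)$, so $y'_{-\gamma}=\overline{y'_\gamma}$ and $y_0'=1$. For all coefficients $r_\beta$,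
$$0\le\ell\Big(\Big|\sum_{\beta\in S}r_\beta x^\beta\Big|^2\Big)=\sum_{\alpha,\beta}\bar r_\alpha r_\beta\,y'_{\beta-\alpha},$$
so $(y'_{\beta-\alpha})\succeq0$ and $X'_{ij}=y'_{e_i-e_j}$ defines $X'\in\mathcal K$. Now $\operatorname{tr}(QX')=\sum_{i,j}Q_{ij}y'_{e_j-e_i}=\ell(f)<t$, which contradicts the choice of $t$. $\square$

## 5. Linear matrix polynomials with invertible-as-possible constant term

**Step 1: one variable $v$.** The purpose is to see the certificate as a matrix polynomial in a single variable. A polynomial $p_k=\sum_{i\in I}(a_{ki}x_ix_4+b_{ki}x_ix_3)$ divided by $x_4$, which has modulus one, becomes $\sum_{i\in I}(a_{ki}+b_{ki}v)x_i$ with $v=x_3\bar x_4$. Write $x'=(x_1,x_2,x_4)^T$. Then on $T^4$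
$$f(x)-t=\|H(v)x'\|^2,\qquad H(v)=H_0+vH_1,\quad H_0,H_1\in\mathbb C^{6\times3},\quad v=x_3\bar x_4. \tag{5}$$
For example, $|x_1+x_2+x_3+x_4|^2$ is given by the single row $(1,\,1,\,1+v)$, because $x_3=vx_4$.

**Step 2: choose the certificate well.** A certificate is not unique: the constant $1=|x_4|^2=|x_3|^2$ has the rows $(0,0,1)$ and $(0,0,v)$. We want to exclude the second kind. The six functions $x_i,\ vx_i$ ($i\in I$) are distinct characters, so $\|H_0\|_F^2+\|H_1\|_F^2$ is the mean of $f-t$. Hence the set of pairs $(H_0,H_1)$ with (5) is bounded; it is closed too. **Choose a pair maximizing $\|H_0\|_F$.** Multiplying $H$ on the left by a unitary changes neither (5) nor $\|H_0\|_F$. So, with $m=\operatorname{rank}[H_0\ H_1]$, we may make all but $m$ rows zero, and drop them.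

**Lemma 8.** $\operatorname{rank}H_0=m$; in particular $m\le3$.

**Proof.** The $m\times6$ matrix $[H_0\ H_1]$ has full row rank. If $\operatorname{rank}H_0<m$, there is a unit $u\in\mathbb C^m$ with $u^*H_0=0$, and then $u^*H_1\neq0$. After a left unitary, $u^*H(v)=v\,u^*H_1$ is the first row. Replace this row by the constant row $u^*H_1$. Since $|v|=1$, (5) is preserved, but $\|H_0\|_F^2$ grows by $\|u^*H_1\|^2>0$, a contradiction. $\square$

**Step 3: orthogonality relations.** These come from characters that $f$ does not contain. Let $h_i(v)=\alpha_i+\beta_iv\in\mathbb C^m$, $i\in I$, be the columns of $H(v)$. Then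
$$\|H(v)x'\|^2=\sum_{i,j\in I}\bar x_ix_j\big[\langle\alpha_i,\alpha_j\rangle+\langle\beta_i,\beta_j\rangle+v\langle\alpha_i,\beta_j\rangle+\bar v\langle\beta_i,\alpha_j\rangle\big].$$
Since $v=x_3\bar x_4$ and $3\notin I$, the exponent of $x_3$ tells which of the three kinds of term (without $v$, with $v$, with $\bar v$) a character comes from. So each of the characters
$$\bar x_1x_2v,\qquad\bar x_2x_1v,\qquad\bar x_4x_1v=x_1x_3\bar x_4^2,\qquad\bar x_4x_2v=x_2x_3\bar x_4^2$$
occurs exactly once on the right. None is of the form $\bar x_ix_j$, so none occurs in $f-t$. Therefore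
$$\langle\alpha_1,\beta_2\rangle=\langle\alpha_2,\beta_1\rangle=\langle\alpha_4,\beta_1\rangle=\langle\alpha_4,\beta_2\rangle=0. \tag{6}$$

## 6. The optimal moments as a unitary, and its atoms

The purpose of this section is to translate "the certificate vanishes at the optimum" into statements at finitely many points $v_j\in T$.

**Step 1: a unitary.** As in the hand check of Section 2, let $u_\beta$ ($\beta\in S$) span a finite-dimensional Hilbert space with $\langle u_\alpha,u_\beta\rangle=y_{\beta-\alpha}$, where $y$ are the moments of $X^\star$. Put $\epsilon_i=u_{e_i+e_4}$, $\epsilon_i'=u_{e_i+e_3}$ for $i\in I$; these are unit vectors. Since $\langle\epsilon_i,\epsilon_j\rangle=y_{e_j-e_i}=\langle\epsilon_i',\epsilon_j'\rangle$, the map $\epsilon_i\mapsto\epsilon_i'$ extends to an isometry between their spans. The two spans have equal dimension, and so do their orthogonal complements; so it extends to a unitary $V$ of the whole space. Moreover $\langle\epsilon_i,V\epsilon_i\rangle=y_{e_3-e_4}$ for every $i\in I$.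

**Step 2: the certificate kills the vectors.** Let $\ell$ be the linear functional $x^\gamma\mapsto y_\gamma$. Then $\ell(f-t)=\operatorname{tr}(QX^\star)-t=0$. On the other hand, $\ell(|\sum_\beta r_\beta x^\beta|^2)=\|\sum_\beta r_\beta u_\beta\|^2$. So $\ell$ of the right side of (5) is $\sum_k\|\sum_{i\in I}((H_0)_{ki}+(H_1)_{ki}V)\epsilon_i\|^2$. Hence
$$\sum_{i\in I}\big((H_0)_{ki}+(H_1)_{ki}V\big)\epsilon_i=0\qquad\text{for every }k. \tag{7}$$

**Step 3: atoms.** Let $V=\sum_jv_jP_j$ be the spectral decomposition with distinct $v_j\in T$. Define $3\times3$ matrices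
$$W_j=\big(\langle P_j\epsilon_l,P_j\epsilon_i\rangle\big)_{i,l\in I}.$$
They are PSD, since $\sum_{i,l}\bar c_i(W_j)_{il}c_l=\|\sum_i\bar c_iP_j\epsilon_i\|^2$. Drop the indices $j$ with $W_j=0$.

**Lemma 9.** For all remaining $j$,
$$H(v_j)W_j=0,\qquad W_j\succeq0,\qquad W_j\neq0, \tag{8}$$
and for every $g\in\mathcal T_1$
$$\sum_jg(v_j)(W_j)_{ii}\quad\text{is the same for all } i\in I. \tag{9}$$
Moreover $\sum_j(W_j)_{ii}=1$ and $\sum_jv_j(W_j)_{ii}=y_{e_3-e_4}$ for each $i\in I$.

**Proof.** Applying $P_j$ to (7) gives $\sum_iH(v_j)_{ki}P_j\epsilon_i=0$, so $(H(v_j)W_j)_{kl}=\langle P_j\epsilon_l,\sum_iH(v_j)_{ki}P_j\epsilon_i\rangle=0$. Next, $(W_j)_{ii}=\|P_j\epsilon_i\|^2$. Summing gives $\|\epsilon_i\|^2=1$, and summing with weights $v_j$ gives $\langle\epsilon_i,V\epsilon_i\rangle=y_{e_3-e_4}$. For $g=c+2\mathrm{Re}(bv)$ the sum in (9) is therefore $c+2\mathrm{Re}(b\,y_{e_3-e_4})$. $\square$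

## 7. Back to three phases, and why the atoms alone do not finish

At a fixed value of $v$ only three phases $x_1,x_2,x_4$ remain, and three phases are governed by Proposition 1.

**Lemma 10.** To prove (4) it suffices to find
$$v^*\in T\text{ and } 0\neq W\succeq0\ (3\times3)\text{ with equal diagonal entries and } H(v^*)W=0. \tag{10}$$

**Proof.** The common diagonal entry is positive; scale it to $1$. By Proposition 1, $W=\sum_s\lambda_sw_sw_s^*$ with $\lambda_s>0$ and $w_s\in T^3$. From $0=H(v^*)WH(v^*)^*=\sum_s\lambda_s\,(H(v^*)w_s)(H(v^*)w_s)^*$ we get $H(v^*)w_s=0$ for all $s$. Let $w=(w_1,w_2,w_4)$ be one of these vectors and $z=(w_1,w_2,v^*w_4,w_4)\in T^4$. Then $z_3\bar z_4=v^*$, and (5) gives $f(z)-t=\|H(v^*)w\|^2=0$. $\square$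

The first thing to try is $W=W_j$. It is PSD, nonzero, and killed by $H(v_j)$. Does it have equal diagonal entries? Relation (9) gives this only after averaging against $\mathcal T_1$, a space of dimension three. With few atoms that is enough.

**Lemma 11.** If there are at most three points $v_j$, then (10) can be satisfied.

**Proof.** By Lemma 6(c) choose $g\in\mathcal T_1$ equal to $1$ at one $v_j$ and $0$ at the others. Then (9) says that $W_j$ has equal diagonal entries, and (8) gives the rest. $\square$

With four atoms it can fail. On $\mathbb C^4$ let $V=\operatorname{diag}(1,i,-1,-i)$, $\epsilon_1=\epsilon_4=\frac12(1,1,1,1)$ and $\epsilon_2=\frac1{\sqrt2}(1,0,1,0)$. All three are unit vectors, and $\langle\epsilon_i,V\epsilon_i\rangle=0$ for each of them. Hence the Gram matrix of $\epsilon_1,\epsilon_2,\epsilon_4,V\epsilon_1,V\epsilon_2,V\epsilon_4$ has the form (3), so these are admissible moments for a point of $\mathcal K$. But at $v=1$ the diagonal of $W$ is $(\frac14,\frac12,\frac14)$, and at $v=i$ it is $(\frac14,0,\frac14)$.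 So feasibility alone does not give equal diagonals. What must help is that at an optimum the $W_j$ are tied to a certificate $H$ by $H(v_j)W_j=0$, with $\operatorname{rank}H_0=m$ and (6).

One more situation is harmless.

**Lemma 12.** If for some $i\in I$ and some $v_0\in T$ we have $(W_j)_{ii}=0$ for all $j$ with $v_j\ne v_0$, then (10) can be satisfied.

**Proof.** As $\sum_j(W_j)_{ii}=1$, the point $v_0$ is one of the $v_j$ and carries all the weight, so $y_{e_3-e_4}=\sum_jv_j(W_j)_{ii}=v_0$. For any $i'\in I$ the probability weights $(W_j)_{i'i'}$ also have mean $v_0$ by Lemma 9. A point of $T$ is the mean of a probability measure on $T$ only if the measure is concentrated at it, so $(W_j)_{i'i'}=0$ whenever $v_j\neq v_0$. A PSD matrix with zero diagonal is zero, and zero $W_j$ were dropped. So there is only one point, and Lemma 11 applies. $\square$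

It remains to prove (4) for $m=0,1,2,3$. All the data ($S$, the maximality of $\|H_0\|_F$, (6), (8), (9)) are unchanged when the indices $1$ and $2$ are interchanged; we refer to this as the symmetry $1\leftrightarrow2$.

## 8. Certificates of rank zero, three and one

**Rank $m=0$.** Then $f\equiv t$ and (4) holds for every $z$.

**Rank $m=3$.** Here the determinant bounds the number of atoms. $\det H(v)$ is a polynomial of degree $\le3$ with $\det H(0)=\det H_0\neq0$. By (8) it vanishes at every $v_j$. So there are at most three points; apply Lemmas 11 and 10.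

**Rank $m=1$.** Here we find $z$ directly, by closing a polygon.

**Lemma 13.** Let $r_1,\dots,r_n\in\mathbb C$. If $\sum_sr_s\xi_s=0$ for some unit vectors $\xi_s$ of a Hilbert space, then there are $\eta_s\in T$ with $\sum_sr_s\eta_s=0$.

**Proof.** Put $a_s=|r_s|$ and order them so that $a_1\ge a_2\ge\dots\ge a_n$. The hypothesis gives $a_1\le a_2+\dots+a_n$. If $n=1$, then $a_1=0$. Otherwise consider $|\sum_{s\ge2}a_s\eta_s|$ for $\eta\in T^{n-1}$. This is a continuous function on a connected set. It takes the value $a_2+\dots+a_n\ge a_1$, and it takes the value $a_2-a_3+a_4-\cdots$, which lies in $[0,a_2]\subseteq[0,a_1]$. So it takes the value $a_1$, and then $\sum_{s\ge2}a_s\eta_s=-a_1\eta_1$ for a suitable $\eta_1\in T$. Absorb the phases of the $r_s$ into the $\eta_s$. $\square$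

Now $\alpha_i,\beta_i$ are scalars, and not all $\alpha_i$ vanish, since $\operatorname{rank}H_0=1$. The vectors $\epsilon_i$ and $V\epsilon_i$ are unit vectors.

* Suppose $\beta_1=\beta_2=0$. Then (7) reads $\alpha_1\epsilon_1+\alpha_2\epsilon_2+\alpha_4\epsilon_4+\beta_4V\epsilon_4=0$. Lemma 13 gives $z\in T^4$ with $\alpha_1z_1+\alpha_2z_2+\alpha_4z_4+\beta_4z_3=0$. Since $z_3=vz_4$ with $v=z_3\bar z_4$, the left side is $H(v)z'$ with $z'=(z_1,z_2,z_4)^T$, so $f(z)=t$ by (5).
* Suppose $\beta_1\neq0$. By (6), $\alpha_2=\alpha_4=0$, so $\alpha_1\ne0$, and then $\langle\alpha_1,\beta_2\rangle=0$ gives $\beta_2=0$. Now (7) reads $\alpha_1\epsilon_1+\beta_1V\epsilon_1+\beta_4V\epsilon_4=0$. By Lemma 13, after dividing by a common phase, there are $\eta_2,\eta_3\in T$ with $\alpha_1+\beta_1\eta_2+\beta_4\eta_3=0$. Take $z=(1,1,\eta_3,\eta_3\bar\eta_2)$. Then $v=z_3\bar z_4=\eta_2$, and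
$$H(v)z'=(\alpha_1+\beta_1\eta_2)\cdot1+0\cdot1+\beta_4\eta_2\cdot\eta_3\bar\eta_2=\alpha_1+\beta_1\eta_2+\beta_4\eta_3=0,$$
so $f(z)=t$.
* Suppose $\beta_2\ne0$. This is the previous case under the symmetry $1\leftrightarrow2$.

## 9. Rank two: the kernel vector supplies its own test function

Let $m=2$. Now $H(v)$ is $2\times3$ and always has a kernel, so no determinant bounds the number of atoms. But generically the kernel is a line spanned by an explicit polynomial vector $k(v)$. Then $W_j$ is a multiple of $k(v_j)k(v_j)^*$, and its diagonal entries are multiples of $|k_i(v_j)|^2$. If a difference $|k_a|^2-|k_b|^2$ happens to lie in $\mathcal T_1$, we may insert it into (9) as $g$, and obtain a sum of squares equal to zero. A priori $|k_i|^2$ has degree two in $v$. The relations (6) bring the degree down.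

Define
$$k_1=\det(h_2,h_4),\qquad k_2=\det(h_4,h_1),\qquad k_4=\det(h_1,h_2),\qquad k=(k_1,k_2,k_4)^T .$$
By Cramer's identity for three vectors in $\mathbb C^2$,
$$H(v)k(v)=h_1k_1+h_2k_2+h_4k_4=0\quad\text{identically.} \tag{11}$$
If $k(v)\neq0$, then $H(v)$ has rank $2$ and $\ker H(v)=\mathbb Ck(v)$. If moreover $v=v_j$, then (8) gives
$$W_j=w_j\,k(v_j)k(v_j)^*,\qquad w_j>0. \tag{12}$$

**Step 1: which certificates occur.** The purpose is to turn (6) into a short list of cases.

**Lemma 14.** Let $\alpha_i,\beta_i\in\mathbb C^2$ ($i\in I$) satisfy (6), with $H_0=[\alpha_1\,\alpha_2\,\alpha_4]$ of rank $2$. Then one of the following holds.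

* (i) $\alpha_4=0$; then $\alpha_1,\alpha_2$ are independent.
* (ii-a) $\alpha_4\neq0$ and $\beta_1=\beta_2=0$.
* (ii-b) $\alpha_4\neq0$, $\beta_1=0\neq\beta_2$; then $\alpha_1=c\,\alpha_4$ for some $c\in\mathbb C$, the vectors $\alpha_2,\alpha_4$ are independent, and $\beta_2\in\alpha_4^\perp$.
* (ii-b$'$) The case (ii-b) with $1$ and $2$ interchanged.

**Proof.** If $\alpha_4=0$, the rank condition gives (i). Let $\alpha_4\neq0$. By (6), $\beta_1$ and $\beta_2$ lie in the line $\alpha_4^\perp$. If both were nonzero, $\langle\alpha_1,\beta_2\rangle=\langle\alpha_2,\beta_1\rangle=0$ would put $\alpha_1$ and $\alpha_2$ into $\mathbb C\alpha_4$, and $H_0$ would have rank $1$. So at least one vanishes. If $\beta_1=0\neq\beta_2$, then $\alpha_1$ and $\alpha_4$ are both in the line $\beta_2^\perp$, so $\alpha_1=c\alpha_4$, and the rank condition makes $\alpha_2,\alpha_4$ independent. $\square$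

**Step 2: two tools.**

**Lemma 15.** If $k$ has no zero on $T$ and $g:=|k_a|^2-|k_b|^2\in\mathcal T_1$ (on $T$) for some $a\ne b$ in $I$, then (10) can be satisfied.

**Proof.** Since $k$ has no zero on $T$, (12) holds for all $j$. Insert $g$ into (9) and compare $i=a$ with $i=b$:
$$0=\sum_jg(v_j)\big[(W_j)_{aa}-(W_j)_{bb}\big]=\sum_jw_j\,g(v_j)^2 .$$
So $g(v_j)=0$ for all $j$. If $g\not\equiv0$, there are at most two points $v_j$ by Lemma 6(b), and Lemma 11 applies. If $g\equiv0$, let $c$ be the third index. Now (9) with the constant function $1$ gives $\sum_jw_j(|k_a|^2-|k_c|^2)(v_j)=0$ with $w_j>0$. So the continuous real function $|k_a|^2-|k_c|^2$ takes a value $\ge0$ and a value $\le0$ on the connected set $T$, and it vanishes at some $v^*\in T$. There $|k_a|=|k_b|=|k_c|$, and this number is not $0$. By (11), $W=k(v^*)k(v^*)^*$ satisfies (10). $\square$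

Note that in the last case $v^*$ need not be one of the atoms.

**Lemma 16.** If $h_c\equiv0$ for some $c\in I$, then (10) can be satisfied.

**Proof.** Let $\{a,b\}=I\setminus\{c\}$ and let $W_j'$ be the $\{a,b\}$-block of $W_j$. Since $h_c\equiv0$, (8) gives $(h_a,h_b)(v_j)\,W_j'=0$. The polynomial $\det(h_a,h_b)$ has degree $\le2$, and it is nonzero at $v=0$, because $\alpha_c=0$ and $\operatorname{rank}H_0=2$. So $W_j'\neq0$ for at most two $j$. Choose $g\in\mathcal T_1$ with value $1$ at one of these points and $0$ at the other; (9) for $i=a,b$ then gives $(W_j)_{aa}=(W_j)_{bb}$ there. At all other points both entries are $0$. As $\sum_j(W_j)_{aa}=1$, some $j$ has $s=(W_j)_{aa}=(W_j)_{bb}>0$. Let $W$ have $\{a,b\}$-block $W_j'$, $W_{cc}=s$, and other entries $0$. It is PSD with all diagonal entries $s$, and $H(v_j)W=0$: the columns $a,b$ by $(h_a,h_b)(v_j)W'_j=0$, and the column $c$ because $h_c=0$. $\square$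

**Step 3: case (i), $\alpha_4=0$.** Here $h_4=v\beta_4$, so
$$k_1=v\det(h_2,\beta_4),\qquad k_2=v\det(\beta_4,h_1),$$
and $|k_1|^2,|k_2|^2\in\mathcal T_1$ by Lemma 6(a). If $\beta_4=0$, then $h_4\equiv0$ and Lemma 16 applies. If $k$ has no zero on $T$, Lemma 15 applies with $(a,b)=(1,2)$.

There remains the case $\beta_4\neq0$ and $k(v_0)=0$ for some $v_0\in T$. We divide out the zero. As $v_0\ne0$, the polynomials $\det(h_2,\beta_4)$ and $\det(\beta_4,h_1)$ of degree $\le1$ vanish at $v_0$, and so does $k_4$, of degree $\le2$: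
$$\det(h_2,\beta_4)=c_1(v-v_0),\qquad\det(\beta_4,h_1)=c_2(v-v_0),\qquad k_4=(v-v_0)\kappa_4,\quad\deg\kappa_4\le1 .$$
Their values at $v=0$ are $-c_1v_0=\det(\alpha_2,\beta_4)$ and $-c_2v_0=\det(\beta_4,\alpha_1)$. These are not both $0$, since $\beta_4\ne0$ and $\alpha_1,\alpha_2$ is a basis. So $(c_1,c_2)\neq(0,0)$. Put $\kappa=(c_1v,\,c_2v,\,\kappa_4)^T$, so that $k=(v-v_0)\kappa$. By (11), $H\kappa\equiv0$. The vector $\kappa$ has no zero on $T$. So for $v\in T\setminus\{v_0\}$ we have $k(v)\neq0$ and $\ker H(v)=\mathbb C\kappa(v)$, and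
$$W_j=w_j\,\kappa(v_j)\kappa(v_j)^*,\quad w_j>0,\qquad\text{whenever } v_j\neq v_0 .$$
If no $v_j\neq v_0$ exists, use Lemma 11. Otherwise use (9) with $g_0(v)=|v-v_0|^2\in\mathcal T_1$, which removes the uncontrolled atom at $v_0$ and is positive elsewhere on $T$. Comparing $i=1$ and $i=2$,
$$(|c_1|^2-|c_2|^2)\sum_{v_j\neq v_0}w_jg_0(v_j)=0$$
with a positive sum, so $|c_1|=|c_2|=:c>0$. Comparing $i=1$ and $i=4$,
$$\sum_{v_j\ne v_0}w_jg_0(v_j)\big(c^2-|\kappa_4(v_j)|^2\big)=0 .$$
So the continuous function $c^2-|\kappa_4|^2$ takes values of both weak signs on $T$ and vanishes at some $v^*\in T$. There all entries of $\kappa(v^*)$ have modulus $c>0$ and $H(v^*)\kappa(v^*)=0$. So $W=\kappa(v^*)\kappa(v^*)^*$ satisfies (10).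

**Step 4: case (ii-a), $\alpha_4\ne0$ and $\beta_1=\beta_2=0$.** Here
$$k_1=\det(\alpha_2,h_4),\qquad k_2=\det(h_4,\alpha_1),\qquad k_4=\det(\alpha_1,\alpha_2),$$
of degrees $\le1,\le1,0$. If $k_4\neq0$, then $k$ has no zero, and Lemma 15 applies with $(1,2)$. If $k_4=0$, write $\alpha_1=a_1\alpha$, $\alpha_2=a_2\alpha$ with $\alpha\ne0$; the rank condition gives $(a_1,a_2)\neq(0,0)$ and makes $\alpha,\alpha_4$ independent. Then
$$k=(a_2\lambda,\,-a_1\lambda,\,0)^T,\qquad\lambda(v)=\det(\alpha,h_4(v)),\qquad\lambda(0)=\det(\alpha,\alpha_4)\neq0 .$$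
At a $v_j$ with $\lambda(v_j)\ne0$, (12) gives $(W_j)_{44}=0$. The polynomial $\lambda$ has degree $\le1$ and is not zero, so it has at most one zero. Since $\sum_j(W_j)_{44}=1$, some $v_j$ must be that zero; call it $v_0$. Lemma 12 with $i=4$ applies.

**Step 5: case (ii-b), $\beta_1=0\neq\beta_2$.** Then $h_1=\alpha_1=c\alpha_4$. If $c=0$, then $h_1\equiv0$ and Lemma 16 applies. Let $c\neq0$. Then
$$k_2=\det(\alpha_4+v\beta_4,\,c\alpha_4)=c\,v\det(\beta_4,\alpha_4),\qquad k_4=c\det(\alpha_4,h_2),\quad k_4(0)=c\det(\alpha_4,\alpha_2)\neq0 .$$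
Both have degree $\le1$, so $|k_2|^2,|k_4|^2\in\mathcal T_1$. If $k$ has no zero on $T$, Lemma 15 applies with $(2,4)$. If $k(v_0)=0$ with $v_0\in T$, then $k_2$, a constant times $v$, is identically $0$, and $v_0$ is the only zero of $k_4$. For $v_j\neq v_0$ we have $k(v_j)\ne0$, and (12) gives $(W_j)_{22}=w_j|k_2(v_j)|^2=0$. Lemma 12 with $i=2$ applies.

**Step 6: case (ii-b$'$).** This is Step 5 under the symmetry $1\leftrightarrow2$.

By Lemma 14 all certificates with $m=2$ are covered. Together with Section 8 and Lemma 10, (4) holds for every $Q$. This proves Theorem 3. $\blacksquare$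

## 10. Nonnegative forms are sums of three squares

We prove the first half of Theorem 4. Let $f\ge0$ on $T^4$.

**Step 1: $f\in\Sigma$.** With $t$ as in Section 4, (4) gives $t=f(z)\geq0$, and $f-t\in\Sigma$ by Lemma 7. As $1=|x_4^2|^2\in\Sigma$, also $f=(f-t)+t\cdot1\in\Sigma$.

**Step 2: three squares.** Write $f=\|H(v)x'\|^2$ as in Section 5, with $f$ in place of $f-t$, and choose $\|H_0\|_F$ maximal. The proof of Lemma 8 applies without change and gives a representation with $m=\operatorname{rank}H_0\le3$ rows. Multiplying each row by $x_4$ gives $f=\sum_{k=1}^3|p_k|^2$ with $p_k\in\operatorname{span}\{x^\beta:\beta\in S\}$ (some $p_k$ may be $0$).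

**Step 3: from squares to the matrix (2).** Given such $p_k$, let $H(v)$ be the corresponding matrix and $G=H^*H$, so $G(v)\succeq0$ on $T$ and $G_{ij}=\langle h_i,h_j\rangle$. As in Section 5, the exponent of $x_3$ separates the terms, and we compare the coefficients of $f=\sum_{i,j\in I}\bar x_ix_jG_{ij}(v)$. The relations (6) hold, so $G_{12}$ has no terms in $v,\bar v$, and $G_{14},G_{24}$ have no term in $\bar v$. The coefficients of $\bar x_1x_2$, $\bar x_ix_4$ and $\bar x_ix_4v=\bar x_ix_3$ ($i=1,2$) give
$$G_{12}=Q_{12},\qquad G_{i4}=Q_{i4}+Q_{i3}v\quad(i=1,2).$$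
The constant term and the coefficient of $v=\bar x_4x_3$ give $G_{11}+G_{22}+G_{44}=\operatorname{tr}Q+2\mathrm{Re}(Q_{43}v)$. With $d_1=G_{11}$ and $d_2=G_{22}$, both in $\mathcal T_1$, $G$ is the matrix in (2).

**Step 4: from the matrix (2) to squares.** Suppose (2) holds and call the matrix $G(v)$. For $x\in T^4$ and $v=x_3\bar x_4$, use $vx_4=x_3$:
$$x'^*G(v)x'=\operatorname{tr}Q+2\mathrm{Re}\big(Q_{43}x_3\bar x_4+Q_{12}\bar x_1x_2+Q_{14}\bar x_1x_4+Q_{13}\bar x_1x_3+Q_{24}\bar x_2x_4+Q_{23}\bar x_2x_3\big)=f(x).$$
So $f\ge0$ on $T^4$, and Steps 1 and 2 give the three squares. (The operator Fejér–Riesz theorem, due to Rosenblum, gives a factorization $G=H^*H$ with $H=H_0+vH_1$ directly.) The two statements are equivalent.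

## 11. Two squares fill no open set

We prove the remaining claim of Theorem 4. The form $f$ determines, and is determined by, the six complex numbers $Q_{ij}$ ($i<j$) and the real number $\operatorname{tr}Q$. So the forms make up a real space of dimension $13$. The cone of nonnegative forms is convex with nonempty interior: $1+\sum_{i<j}2\mathrm{Re}(q_{ij}\bar x_ix_j)$ is positive on $T^4$ when $\sum_{i<j}2|q_{ij}|<1$. Let $\Sigma_2$ be the set of forms $f$ that are sums of two squares $|p_1|^2+|p_2|^2$ with $p_k\in\operatorname{span}\{x^\beta:\beta\in S\}$, that is, $f=\|H(v)x'\|^2$ with $H$ having two rows.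

**Step 1: $\Sigma_2$ is closed.** If $f_n\to f$ with $f_n=\|H^{(n)}(v)x'\|^2$, then $\|H^{(n)}_0\|_F^2+\|H_1^{(n)}\|_F^2$, the mean of $f_n$, is bounded. A subsequence of the $H^{(n)}$ converges, and its limit represents $f$.

**Step 2: $\Sigma_2$ has measure zero.** We count parameters after using up the unitary freedom. For $f\in\Sigma_2$ choose, among its two-row representations (a compact set), one with $\|H_0\|_F$ maximal. The proof of Lemma 8 keeps the number of rows at two, and gives $m=\operatorname{rank}H_0\le2$ rows; comparing coefficients gives (6).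

If $m\le1$, then $f$ is given by one row, that is, by the six complex numbers $\alpha_i,\beta_i$: $12$ real parameters.

If $m=2$, Lemma 14 applies. A left unitary changes neither $f$ nor the case of Lemma 14. By the QR factorization, such a unitary brings two chosen independent columns of $H_0$ to the form $(p,0)^T,\ (q,r)^T$ with $p,r>0$ and $q\in\mathbb C$, which has $4$ real parameters. The orthogonal complement of a nonzero $(a,b)^T$ is spanned by $(-\bar b,\bar a)^T$, so a vector in it has one complex parameter. This gives the following counts.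

* (i) $\alpha_4=0$; normalize $\alpha_1,\alpha_2$; $\beta_1\in\alpha_2^\perp$, $\beta_2\in\alpha_1^\perp$, $\beta_4$ free: $4+2+2+4=12$.
* (ii-a) $\beta_1=\beta_2=0$; normalize an independent pair among $\alpha_1,\alpha_2,\alpha_4$ (three choices); the third $\alpha_i$ and $\beta_4$ free: $4+4+4=12$.
* (ii-b) $\beta_1=0$; normalize $\alpha_4,\alpha_2$; $\alpha_1=c\alpha_4$, $\beta_2\in\alpha_4^\perp$, $\beta_4$ free: $4+2+2+4=12$. The case (ii-b$'$) is the mirror image.

So $\Sigma_2$ is contained in a finite union of images of smooth maps from open subsets of $\mathbb R^{12}$ to the $13$-dimensional space of forms. Such images have measure zero.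

**Step 3: conclusion.** A closed set of measure zero contains no nonempty open set. The cone of nonnegative forms is convex with nonempty interior, so it is contained in the closure of its interior. Hence every nonempty relatively open subset of the cone contains a nonempty open set of the $13$-dimensional space, and is not contained in $\Sigma_2$. As $\Sigma_2$ is closed, it is nowhere dense in the cone. In particular some nonnegative $f$ is not a sum of two such squares, and the number $3$ is best possible. Together with Section 10 and Proposition 2 this proves Theorem 4. $\blacksquare$
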